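# A residue in $m+2$ variables that factors into binomial polynomials

## 1. Binomial polynomials and orders of vanishing

**Definition (binomial polynomials and series).** For an integer $k\ge 0$ put $\binom{a}{k}=\frac{a(a-1)\cdots(a-k+1)}{k!}$. This is a polynomial in $a$ of degree $k$ whose zeros are $0,1,\dots,k-1$, all simple. For any complex exponent $a$, $(1+x)^a$ denotes the series $\sum_{k\ge0}\binom ak x^k$. It is the unique power series $g$ with $g(0)=1$ and $(1+x)g'=ag$.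

We shall use the reflection $\binom{-a}{k}=(-1)^k\binom{a+k-1}{k}$, which is seen by changing the sign of each of the $k$ factors.

*Example.* $\binom{1-t}{3}=\frac{(1-t)(-t)(-1-t)}{6}=-\frac{(t+1)t(t-1)}{6}=-\binom{t+1}{3}$.

**Definition (order at a point).** For a nonzero meromorphic function $g$ of $t$, $\mathrm{ord}_\tau g$ is the exponent of the lowest power of $t-\tau$ in the Laurent expansion of $g$ at $\tau$: positive at a zero, negative at a pole. Put $\mathrm{ord}_\tau 0=+\infty$. Orders add under multiplication, and the order of a sum is at least the minimum of the orders of the summands.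

For a statement $S$, the Iverson bracket $[S]$ is $1$ if $S$ is true and $0$ if it is false. (A bracket in front of a monomial, as in $[x^N]g$, will mean "coefficient of"; the two uses cannot be confused.)

*Examples.* The function $\Gamma$ has no zeros and has simple poles exactly at $0,-1,-2,\dots$. Hence, for integers $c$ and $\tau$,
$$\mathrm{ord}_\tau\,\Gamma(t+c)=-[\tau\le -c].$$
For integers $c$ and $k\ge0$, the polynomial $\binom{c-t}{k}$ vanishes when $c-t\in\{0,\dots,k-1\}$, so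
$$\mathrm{ord}_\tau\binom{c-t}{k}=[\,c-k+1\le\tau\le c\,].$$

**Definition (the polynomials $B_i$).** Fix an integer $p\ge1$. For $i\ge1$ let
$$B_i(t)=\binom{t+(i-1)p}{2ip-1}.$$
Its zeros are simple and are exactly the integers in $[-(i-1)p,\ (i+1)p-2]$. This interval is symmetric about $p-1$ for every $i$.

*Example.* For $p=2$, $B_1=\binom t3$ has zeros $0,1,2$ and $B_2=\binom{t+2}{7}$ has zeros $-2,-1,\dots,4$. Both sets are centered at $p-1=1$.

## 2. Iterated Laurent series and residues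

**Definition (iterated Laurent series).** Let $\mathcal K_0=\mathbb C((x_0))$ and $\mathcal K_i=\mathcal K_{i-1}((x_i))$ for $i\ge1$. Each $\mathcal K_i$ is a field: an element is a series in $x_i$ with finitely many negative powers and coefficients in the field $\mathcal K_{i-1}$.

*Example.* In $\mathcal K_1$ the element $1-x_1/x_0$ is a power series in $x_1$ over $\mathcal K_0$ with constant term $1$, so its inverse is $\sum_{k\ge0}x_1^kx_0^{-k}$. The order of the variables dictates the expansion: nonnegative powers of $x_1/x_0$, never of $x_0/x_1$. In the same way $(1-x_i/x_0)^{-2p}$, expanded in nonnegative powers of $x_i/x_0$, is the inverse of $(1-x_i/x_0)^{2p}$ in the field.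

**Definition (residue).** For $G\in\mathcal K_i$, $\mathrm{Res}_{x_0,\dots,x_i}G$ is the coefficient of $x_0^{-1}x_1^{-1}\cdots x_i^{-1}$ in $G$: take the coefficient of $x_i^{-1}$, which lies in $\mathcal K_{i-1}$, then the coefficient of $x_{i-1}^{-1}$ in that, and so on.

*Example.* The residue $\mathrm{Res}_{x_0,x_1}(1+x_0)^a x_0^{-2}x_1^{-2}(1-x_1/x_0)^{-2}$ is the coefficient of $x_0x_1$ in $(1+x_0)^a\big(1+2x_1/x_0+\cdots\big)$. Only the term $2x_1/x_0$ has the right power of $x_1$, so the residue is $2\binom a2$.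

## 3. Partitions and Jack symmetric functions

The question will not mention Jack functions, but the proof does.

**Definition (partitions).** A partition $\mu=(\mu_1\ge\mu_2\ge\cdots\ge0)$ has size $|\mu|=\sum\mu_i$ and length $\ell(\mu)=\#\{i:\mu_i>0\}$. For partitions of the same size, $\nu\le\mu$ means $\nu_1+\dots+\nu_i\le\mu_1+\dots+\mu_i$ for all $i$. For a box $s=(i,j)$ of the diagram of $\mu$, the arm $a(s)=\mu_i-j$ counts boxes to its right and the leg $l(s)$ counts boxes below it.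

*Example.* For $\mu=(2,1)$ and $s=(1,1)$ we have $a(s)=1$, $l(s)=1$. Also $(1,1)\le(2)$.

**Definition (Jack functions, parameter $\alpha=1/p$).** Let $m_\mu$ be the monomial symmetric functions and $p_\lambda$ the power sums, and define a scalar product by $\langle p_\lambda,p_\nu\rangle=\delta_{\lambda\nu}z_\lambda\alpha^{\ell(\lambda)}$, where $z_\lambda=\prod_r r^{m_r}m_r!$ and $m_r$ is the number of parts of $\lambda$ equal to $r$. The Jack functions $P_\mu$ are the unique family that is pairwise orthogonal and of the form $P_\mu=m_\mu+\sum_{\nu<\mu}u_{\mu\nu}m_\nu$. Put $Q_\mu=b_\mu P_\mu$ with $b_\mu=\langle P_\mu,P_\mu\rangle^{-1}$.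

*Example.* $P_{(1)}=m_{(1)}$ and $P_{(1,1)}=m_{(1,1)}=\frac12(p_1^2-p_2)$. Write $P_{(2)}=m_{(2)}+u\,m_{(1,1)}$. Since $\langle m_{(2)},m_{(1,1)}\rangle=-\frac12\langle p_2,p_2\rangle=-\alpha$ and $\langle m_{(1,1)},m_{(1,1)}\rangle=\frac14(2\alpha^2+2\alpha)$, orthogonality gives $u=\frac2{1+\alpha}=\frac{2p}{p+1}$. Also $b_{(1,1)}=\frac{2}{\alpha(\alpha+1)}=\frac{2p^2}{p+1}$.

Two consequences of triangularity will be needed. If $\nu\le\mu$ then $\ell(\nu)\ge\ell(\mu)$, so $P_\mu(y_1,\dots,y_r)=0$ when $\ell(\mu)>r$. And the only $\nu\le(M,M)$ with at most two parts is $(M,M)$ itself, so $P_{(M,M)}(y_1,y_2)=(y_1y_2)^M$.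

We quote two published facts (Macdonald, *Symmetric Functions and Hall Polynomials*, 2nd ed., VI.10).

**(C) Cauchy identity.** $\prod_{i,j}(1-x_iy_j)^{-p}=\sum_\mu P_\mu(x)Q_\mu(y)$, and
$$b_\mu=\prod_{s\in\mu}\frac{a(s)+p\,l(s)+p}{a(s)+p\,l(s)+1}.$$

*Example.* For $\mu=(1,1)$ the top box has $(a,l)=(0,1)$ and the bottom box $(0,0)$, so $b_{(1,1)}=\frac{2p}{p+1}\cdot p$, in agreement with the value above.

**(K) Kadell's integral** (Kadell, Adv. Math. 130 (1997); Macdonald VI.10, Ex. 7). For $\mathrm{Re}\,a,\mathrm{Re}\,b>0$ and $\ell(\mu)\le n$,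
$$\frac1{n!}\int_{[0,1]^n}P_\mu(x)\prod_i x_i^{a-1}(1-x_i)^{b-1}\prod_{i<j}|x_i-x_j|^{2p}\,dx=v_\mu\prod_{i=1}^n\frac{\Gamma(\mu_i+a+p(n-i))\,\Gamma(b+p(n-i))}{\Gamma(\mu_i+a+b+p(2n-i-1))},$$
$$v_\mu=\prod_{1\le i<j\le n}\frac{\Gamma(\mu_i-\mu_j+p(j-i+1))}{\Gamma(\mu_i-\mu_j+p(j-i))}>0.$$

*Example.* For $n=1$ we have $P_{(k)}(x)=x^k$, and (K) is the Beta integral $\int_0^1x^{k+a-1}(1-x)^{b-1}dx=\frac{\Gamma(k+a)\Gamma(b)}{\Gamma(k+a+b)}$.

## 4. The residue $P(t)$ and the product $R(t)$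

Let $p,m\ge1$ be integers, $t$ a complex parameter, and throughout
$$n=m+1,\qquad N=2mp-1 .$$
In the field $\mathcal K_n$ consider
$$F=\frac{(1+x_0)^{2p-1-t}\prod_{i=1}^{n}(1+x_i)^t}{x_0^{2+2p}(x_1\cdots x_{n})^{2mp}}\prod_{i=1}^{n}\Big(1-\frac{x_i}{x_0}\Big)^{-2p}\prod_{1\le i<j\le n}(x_i-x_j)^{2p},\qquad P(t)=\mathrm{Res}_{x_0,\dots,x_{n}}F .$$
Equivalently, $P(t)$ is the coefficient of $x_0^{2p+1}x_1^{N}\cdots x_n^{N}$ in $F$ with its monomial denominator removed. The exponents of $x_1,\dots,x_n$ are then nonnegative and bounded by $N$, so only finitely many terms contribute, and $P$ is a polynomial in $t$. Put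
$$R(t)=\binom{t+mp}{2(m+1)p-1}\prod_{i=1}^{m-1}\binom{t+(i-1)p}{2ip-1}=\prod_{i\in I}B_i(t),\qquad I=\{1,\dots,m-1,\,m+1\}.$$
So $R$ is a product of $m$ of the polynomials $B_i$, and the index $i=m$ is skipped.

The question, from Drazen Adamovic, Xianzu Lin and Antun Milas, "Vertex Algebras $\mathcal{W}(p)^{A_m}$ and $\mathcal{W}(p)^{D_m}$ and Constant Term Identities" (arXiv:1503.01542), is this: for $p\ge2$ and $m\ge1$, prove or disprove that $P$ is a nonzero constant multiple of $R$. In plain words: does this single coefficient, as a function of $t$, have exactly the zeros of $R$? The answer is yes, also for $p=1$, and the constant is explicit.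

**Theorem 1.** For all integers $p\ge1$, $m\ge1$ we have $P(t)=\lambda_{p,m}R(t)$ identically in $t$, where
$$\lambda_{p,m}=(-1)^{pm(m+3)/2}\,\frac{(m+1)!\,(2mp-2)!\,((m+1)p-1)!}{p!\,((p-1)!)^2\,(mp-1)!}\cdot\frac{\prod_{j=1}^{m-1}\frac{(jp-1)!\,(2jp-1)!}{(p-1)!}}{\prod_{k=m+2}^{2m}(kp-1)!}\;\neq 0 .$$

## 5. The cases $(p,m)=(1,1)$, $(2,1)$, $(1,2)$ by hand

Write $u=1/x_0$ and $g(x)=(1+x)^t(1-ux)^{-2p}=\sum_k g_kx^k$. We need the coefficient of $\prod_{i\ge1} x_i^N$ in $\prod_i g(x_i)\prod_{i<j}(x_i-x_j)^{2p}$. It is a polynomial in $u$, and $u^k$ then contributes $\binom{2p-1-t}{2p+1+k}$, the coefficient of $x_0^{2p+1}$ in $(1+x_0)^{2p-1-t}x_0^{-k}$.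

**Case $(1,1)$.** Here $N=1$. In $(x_1-x_2)^2$ only $-2x_1x_2$ can contribute to $x_1x_2$, so $P=-2\binom{1-t}{3}=2\binom{t+1}3$. Since $R=\binom{t+1}{3}$, we get $\lambda=2$.

**Case $(2,1)$.** Here $N=3$ and $(x_1-x_2)^4=x_1^4-4x_1^3x_2+6x_1^2x_2^2-4x_1x_2^3+x_2^4$. The coefficient of $x_1^3x_2^3$ is $-8g_2+6g_1^2$, with $g_1=t+4u$ and $g_2=\binom t2+4tu+10u^2$. This equals $2t(t+2)+16tu+16u^2$, so
$$P=2t(t+2)\binom{3-t}5+16t\binom{3-t}6+16\binom{3-t}7. \tag{1}$$
Since $\binom{3-t}{6}=-\frac{t+2}{6}\binom{3-t}5$ and $\binom{3-t}7=\frac{(t+2)(t+3)}{42}\binom{3-t}5$,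
$$P=(t+2)\binom{3-t}{5}\Big[2t-\tfrac{8}{3}t+\tfrac{8}{21}(t+3)\Big]=-\tfrac27(t+2)(t-4)\binom{3-t}5 .$$
As $\binom{3-t}{5}=-\frac{1}{120}(t+1)t(t-1)(t-2)(t-3)$, this is $\frac{1}{420}\prod_{s=-2}^{4}(t-s)=12\binom{t+2}{7}$. So $\lambda=12$.

**Case $(1,2)$.** Here $N=3$, with three variables $x_1,x_2,x_3$. In $\prod_{i<j}(x_i-x_j)^2$ the monomials with all exponents at most $3$ are those of type $(3,3,0)$, $(3,2,1)$, $(2,2,2)$, with coefficients $-2,\,2,\,-6$. So we need $-6g_3+12g_1g_2-6g_1^3$ with $g_1=t+2u$, $g_2=\binom t2+2tu+3u^2$, $g_3=\binom t3+2\binom t2u+3tu^2+4u^3$. Collecting powers of $u$ gives $-t(t+1)(t+2)-6t(t+1)u-6tu^2+0\cdot u^3$, hence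
$$P=-t(t+1)(t+2)\binom{1-t}3-6t(t+1)\binom{1-t}4-6t\binom{1-t}5. \tag{2}$$
Pulling out $-t(t+2)\binom{1-t}3$ leaves $(t+1)-\frac32(t+1)+\frac{3}{10}(t+3)=\frac{-2t+4}{10}$. So $P=\frac{t(t+2)(t-2)}5\binom{1-t}3=-\frac1{30}(t+2)(t+1)t^2(t-1)(t-2)$. Since $R=\binom{t+2}5\,t$, we get $\lambda=-4$.

In each case the value is the one in Theorem 1.

## 6. A degree count, and where termwise divisibility fails

**What this section does.** It shows $\deg P\le\deg R$, which reduces the problem to divisibility, and then tests the obvious way to prove divisibility.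

$P(t)$ is a finite linear combination of products $\binom{2p-1-t}{k_0}\prod_{i\ge1}\binom t{k_i}$, of degree $\sum k_i$ in $t$. The other factors of $F$ are homogeneous of total degree
$$-2-2p-2mp(m+1)+pm(m+1)=-2-2p-pm(m+1).$$
The residue picks total degree $-(m+2)$, so
$$\sum k_i=-(m+2)+2+2p+pm(m+1)=pm(m+1)+2p-m=:D .$$
Hence $\deg P\le D$. On the other side,
$$\deg R=2(m+1)p-1+\sum_{i=1}^{m-1}(2ip-1)=2(m+1)p-1+pm(m-1)-(m-1)=D .$$
So if $R$ divides $P$, then $P=\lambda R$ with $\lambda$ constant.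

The natural plan is to expand $\prod(1-x_i/x_0)^{-2p}$ so that $P$ becomes a sum of explicit products, and to check that each summand vanishes at each root of $R$ to the right order. Test it on (1). The roots of $R$ are $-2,\dots,4$. All three summands vanish at $-2,-1,\dots,3$. At $t=4$, since $\binom{-1}{k}=(-1)^k$, they take the values
$$-48,\qquad 64,\qquad -16 .$$
The sum is $0$, but no summand vanishes. In (2), where $R$ has the roots $-2,-1,0,0,1,2$, each summand vanishes to sufficient order at $-2,-1,0,1$, while at $t=2$ the summands are $24,\,-36,\,12$. So termwise divisibility fails at some roots above $p-1$, where the vanishing of $P$ is a cancellation.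

In these examples the failing root, $4$ or $2$, is the mirror image of the root $-2$ under $t\mapsto 2p-2-t$, and at $-2$ every summand vanishes. The zero set of each $B_i$ is symmetric under this reflection. If $P$ is symmetric as well, only roots $\le p-1$ need to be examined. The proof therefore has two halves: a symmetry of $P$ that no summand has individually, and a good choice of summands for the roots $\le p-1$.

## 7. The substitution $x=-y/(1+y)$ and the reflection $t\mapsto 2p-2-t$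

**Step 1: how residues change.** The purpose is to justify a simultaneous change of variables in an iterated residue. Put $\theta(y)=-\frac{y}{1+y}=-y+y^2-\cdots$, so $\theta'(y)=-\frac1{(1+y)^2}$. Let $\mathcal K_i'$ be the field $\mathcal K_i$ with variables named $y_0,\dots,y_i$. Define $\varphi_i:\mathcal K_i\to\mathcal K_i'$ recursively by
$$\varphi_0\Big(\sum_kc_kx_0^k\Big)=\sum_kc_k\theta(y_0)^k,\qquad \varphi_i\Big(\sum_kg_kx_i^k\Big)=\sum_k\varphi_{i-1}(g_k)\,\theta(y_i)^k .$$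
Since $\theta(y_i)^k$ starts with $(-y_i)^k$ and each series has finitely many negative powers, each coefficient on the right is a finite sum. Each $\varphi_i$ is a field homomorphism: it applies the homomorphism $\varphi_{i-1}$ to the coefficients and then substitutes a series of order $1$ for the variable.

**Lemma 1.** For $G\in\mathcal K_i$: $\ \mathrm{Res}_{x_0,\dots,x_i}G=\mathrm{Res}_{y_0,\dots,y_i}\ \varphi_i(G)\prod_{j=0}^i\theta'(y_j)$.

*Proof.* Over any field of characteristic $0$, $\mathrm{Res}_y\theta^k\theta'=0$ for $k\ne-1$, because $\theta^k\theta'=\big(\theta^{k+1}/(k+1)\big)'$ and a derivative has no $y^{-1}$ term. For $k=-1$, $\frac{\theta'}{\theta}=\frac1{y(1+y)}=\frac1y-\frac1{1+y}$ has residue $1$. Let $G=\sum_kg_kx_i^k$ with $i\ge1$. In $\varphi_i(G)\theta'(y_i)=\sum_k\varphi_{i-1}(g_k)\theta(y_i)^k\theta'(y_i)$ the terms with $k\ge0$ add up to a power series in $y_i$ and contribute nothing. Finitely many $k<0$ remain, and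 they give
$$\mathrm{Res}_{y_i}\varphi_i(G)\theta'(y_i)=\varphi_{i-1}(g_{-1}).$$
The factors $\theta'(y_j)$ with $j<i$ are constants for $\mathrm{Res}_{y_i}$. So the right side of the lemma equals $\mathrm{Res}_{y_0,\dots,y_{i-1}}\varphi_{i-1}(g_{-1})\prod_{j<i}\theta'(y_j)$, which by induction is $\mathrm{Res}_{x_0,\dots,x_{i-1}}g_{-1}=\mathrm{Res}_{x_0,\dots,x_i}G$. For $i=0$ the same computation gives the scalar $g_{-1}$. $\square$

**Step 2: the symmetry of $P$.** The purpose is to prove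
$$P(2p-2-t)=(-1)^mP(t). \tag{3}$$
Fix $t\in\mathbb C$ and apply Lemma 1 to $F\in\mathcal K_n$. Under $x_i=\theta(y_i)$,
$$1+x_i=\frac{1}{1+y_i},\qquad x_i-x_j=-\frac{y_i-y_j}{(1+y_i)(1+y_j)},\qquad 1-\frac{x_i}{x_0}=\frac{x_0-x_i}{x_0}=\frac{1-y_i/y_0}{1+y_i}.$$
Next, $\varphi_n\big((1+x_i)^a\big)=(1+y_i)^{-a}$. Indeed $h(y)=(1+\theta(y))^a$ has $h(0)=1$ and $h'=a\frac{\theta'}{1+\theta}h=-\frac{a}{1+y}h$, which characterizes $(1+y)^{-a}$. Finally, inverses in a field are unique and $\varphi_n$ preserves them, so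
$$\varphi_n\Big(\big(1-\tfrac{x_i}{x_0}\big)^{-2p}\Big)=(1+y_i)^{2p}\big(1-\tfrac{y_i}{y_0}\big)^{-2p},$$
where the last factor is expanded in nonnegative powers of $y_i/y_0$. So the transformed integrand has the shape of $F$ in the variables $y$. Its new exponents are as follows.

* For $i\ge1$, the exponent of $1+y_i$ is $-t$ from $(1+x_i)^t$, $-2$ from $\theta'(y_i)$, $+2mp$ from $x_i^{-2mp}$, $-2mp$ from the $m$ differences containing $x_i$, and $+2p$ from $(1-x_i/x_0)^{-2p}$. The total is $2p-2-t$.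
* The exponent of $1+y_0$ is $-(2p-1-t)-2+(2+2p)=t+1=2p-1-(2p-2-t)$.
* The sign is $(-1)^{m+2}$ from the $m+2$ factors $\theta'$. All other signs are raised to even powers.

This is $(-1)^m$ times the integrand for the parameter $2p-2-t$, which proves (3). $\square$

**Step 3: reduction to roots $\le p-1$.** The zeros of each $B_i$ are simple and symmetric about $p-1$, so $\mathrm{ord}_\tau R=\mathrm{ord}_{2p-2-\tau}R$, and (3) gives the same for $P$. The roots of $R$ are integers, and those $\le p-1$ lie in $[-mp,\,p-1]$. Hence $R\mid P$ will follow from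
$$\mathrm{ord}_\tau P\ge\mathrm{ord}_\tau R\qquad\text{for all integers } -mp\le\tau\le p-1. \tag{4}$$

## 8. Expanding the kernel in Jack functions

**Purpose.** We write $P$ as a sum of terms each of which will have a closed product form.

In (C) take $x=(x_1,\dots,x_n)$ and $y_1=y_2=1/x_0$. The left side becomes $\prod_i(1-x_i/x_0)^{-2p}$. On the right, $Q_\mu(y_1,y_2)=0$ unless $\ell(\mu)\le2$, and $Q_\mu$ is homogeneous. With $c_\mu:=Q_\mu(1,1)$,
$$\prod_{i=1}^n\Big(1-\frac{x_i}{x_0}\Big)^{-2p}=\sum_{\ell(\mu)\le2}c_\mu P_\mu(x_1,\dots,x_n)\,x_0^{-|\mu|}.$$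
For instance $c_{(1)}=2p$, $c_{(1,1)}=b_{(1,1)}=\frac{2p^2}{p+1}$, and $b_{(2)}=\frac{p+1}2\cdot p$ gives $c_{(2)}=\frac{p(p+1)}2\big(2+\frac{2p}{p+1}\big)=p(2p+1)$. In degree $2$ the right side then has coefficient $p(2p+1)=\binom{2p+1}2$ on $x_i^2$ and $p(2p+1)\frac{2p}{p+1}+\frac{2p^2}{p+1}=4p^2$ on $x_ix_j$, as it must.

Taking the coefficient of $x_0^{2p+1}\prod x_i^N$,
$$P(t)=\sum_{\ell(\mu)\le2}c_\mu\binom{2p-1-t}{2p+1+|\mu|}K_\mu(t),\qquad K_\mu(t)=\Big[\prod_{i=1}^nx_i^N\Big]\ \prod_i(1+x_i)^t\prod_{i<j}(x_i-x_j)^{2p}\,P_\mu(x). \tag{5}$$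

*Example.* For $(p,m)=(2,1)$, $P_{(2)}=x_1^2+x_2^2+\frac43x_1x_2$, and the coefficient of $x_1^3x_2^3$ in $P_{(2)}(x_1-x_2)^4$ is $-4-4+\frac43\cdot6=0$. So $K_{(2)}=0$. For $\mu=(1,1)$ the coefficient is $6$, and $c_{(1,1)}K_{(1,1)}=\frac83\cdot6=16$, the last coefficient in (1). The next section explains the vanishing of $K_{(2)}$.

## 9. Kadell's integral at $a=-N$

**Purpose.** We evaluate $K_\mu(t)$ in closed form. The observation is that $\int_0^1x^{a-1}g(x)\,dx$, continued in $a$, has at $a=-N$ the residue $[x^N]g$. So Kadell's product formula, continued to $a=-N$ in all variables at once, turns into a formula for a coefficient of $\prod x_i^N$.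

**Step 1: Kadell's integral as an identity of meromorphic functions.** Let $\ell(\mu)\le2$; note $n\ge2$. Write $P_\mu\prod_{i<j}(x_i-x_j)^{2p}=\sum_\nu f_\nu x^\nu$, a homogeneous polynomial of degree $|\mu|+pm(m+1)\equiv|\mu|\pmod2$. Fix real $t>2mp$ and put $b=t+1$. For $\mathrm{Re}\,a>0$, integrating term by term with the Beta integral turns (K) into
$$\sum_\nu f_\nu\prod_{i=1}^n\frac{\Gamma(a+\nu_i)\Gamma(b)}{\Gamma(a+b+\nu_i)}=n!\,v_\mu\prod_{i=1}^n\frac{\Gamma(\mu_i+a+p(n-i))\,\Gamma(b+p(n-i))}{\Gamma(\mu_i+a+b+p(2n-i-1))}. \tag{6}$$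
Both sides are finite sums of finite products of functions $\Gamma(a+\cdot)$ and $1/\Gamma(a+\cdot)$, so they are meromorphic in $a\in\mathbb C$. They agree on a half-plane, hence everywhere. Now set $a=-N+\varepsilon$, multiply by $\varepsilon^n$ (one $\varepsilon$ per factor), and let $\varepsilon\to0$. Recall that for an integer $d\ge0$, $\varepsilon\,\Gamma(\varepsilon-d)\to\frac{(-1)^d}{d!}$.

**Step 2: the left side of (6) tends to $\pm K_\mu(t)$.** For $0\le\nu\le N$,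
$$\varepsilon\,\frac{\Gamma(\varepsilon-N+\nu)\Gamma(t+1)}{\Gamma(\varepsilon-N+\nu+t+1)}\ \to\ \frac{(-1)^{N-\nu}}{(N-\nu)!}\cdot\frac{\Gamma(t+1)}{\Gamma(t+1-N+\nu)}=(-1)^{N-\nu}\binom t{N-\nu}.$$
For $\nu>N$ the numerator has no pole and the limit is $0$. Since $K_\mu(t)=\sum_\nu f_\nu\prod_i\binom{t}{N-\nu_i}$ over the $\nu$ with all $\nu_i\le N$, and $\sum\nu_i\equiv|\mu|\pmod 2$, the left side tends to $(-1)^{nN-|\mu|}K_\mu(t)$.

**Step 3: the right side.** We have $\mu_i-N+p(n-i)=-d_i$ with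
$$d_i=p(m-1+i)-1-\mu_i .$$
So $\varepsilon\Gamma(\varepsilon-d_i)\to\frac{(-1)^{d_i}}{d_i!}$ if $d_i\ge0$, and $\to0$ if $d_i<0$. The $i$-th denominator tends to $\Gamma(t+2+\mu_i-(i-1)p)$, since $-N+t+1+p(2m+1-i)=t+2-(i-1)p$. Its argument is positive because $(i-1)p\le mp<t$. The remaining numerators $\Gamma(t+1+p(m+1-i))$, $1\le i\le m+1$, are $\Gamma(t+1+jp)$, $0\le j\le m$.

**Step 4: when the limit is nonzero.** The condition $d_1\ge0$ reads $\mu_1\le mp-1$. The condition $d_2\ge0$ reads $\mu_2\le(m+1)p-1$ and then follows from $\mu_2\le\mu_1$. For $i\ge3$ we have $\mu_i=0$ and $d_i=p(m-1+i)-1\ge0$. So all $d_i\ge0$ if and only if $\mu_1\le mp-1$.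

**Step 5: the sign.** We have $\sum_{i=1}^{m+1}(m-1+i)=(m+1)(m-1)+\frac{(m+1)(m+2)}2=\frac{3m(m+1)}2$, so $\sum d_i=\frac{3pm(m+1)}2-(m+1)-|\mu|$. The total sign exponent is
$$\sum d_i+nN-|\mu|=\frac{3pm(m+1)}2+(m+1)(N-1)-2|\mu|\equiv\frac{pm(m+1)}2\pmod2,$$
because $N$ is odd and $\frac{3pm(m+1)}2-\frac{pm(m+1)}2=pm(m+1)$ is even.

**Result.** For $\ell(\mu)\le2$,
$$K_\mu=0\ \text{ if }\mu_1\ge mp;\qquad K_\mu(t)=\kappa_\mu\,\Pi(t)\,f_\mu(t)\ \text{ if }\mu_1\le mp-1, \tag{7}$$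
where
$$\kappa_\mu=(-1)^{pm(m+1)/2}\frac{(m+1)!\,v_\mu}{\prod_{i=1}^{m+1}d_i!}\ne0,\qquad \Pi(t)=\prod_{j=2}^m\frac{\Gamma(t+1+jp)}{\Gamma(t+2-jp)},$$
$$f_\mu(t)=\frac{\Gamma(t+1+p)\,\Gamma(t+1)}{\Gamma(t+2+\mu_1)\,\Gamma(t+2-p+\mu_2)} .$$
This was shown for real $t>2mp$. In $\Pi$ and $f_\mu$ the arguments can be paired so that they differ by integers, so both sides are rational functions of $t$, and (7) is an identity of rational functions.

*Check.* For $(p,m)=(2,1)$ and $\mu=(1,1)$: $d_1=0$, $d_2=2$, $v_\mu=\frac{\Gamma(4)}{\Gamma(2)}=6$, $\kappa_\mu=\frac{2\cdot6}{2}=6$, $\Pi=1$, $f_\mu=1$. So $K_{(1,1)}=6$, as found in Section 8. And $K_{(2)}=0$ because $\mu_1=2\ge mp$.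

## 10. Orders of vanishing at the roots $\tau\le p-1$

**Purpose.** We prove (4), and hence that $R$ divides $P$. By (5) and (7), $P$ is the finite sum
$$P=\sum_{mp-1\ge\mu_1\ge\mu_2\ge0}T_\mu,\qquad T_\mu=c_\mu\kappa_\mu\binom{2p-1-t}{2p+1+|\mu|}\,\Pi(t)\,f_\mu(t).$$
It suffices to bound $\mathrm{ord}_\tau T_\mu$ below for each $T_\mu\ne0$, that is, each $\mu$ with $c_\mu\ne0$.

**Step 1: orders of the building blocks.** By the examples in Section 1, for integers $\tau$:

* $\mathrm{ord}_\tau\Pi=\#\{2\le j\le m:\ -jp\le\tau\le jp-2\}$, since the $j$-th factor has order $-[\tau\le-jp-1]+[\tau\le jp-2]$;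
* $\mathrm{ord}_\tau f_\mu=-[\tau\le-p-1]-[\tau\le-1]+[\mu_1\le-\tau-2]+[\mu_2\le p-2-\tau]$;
* $\mathrm{ord}_\tau\binom{2p-1-t}{2p+1+|\mu|}=[-1-|\mu|\le\tau\le2p-1]$.

For $\tau\le p-1$,
$$\mathrm{ord}_\tau R=\#\{i\in I:\ (i-1)p\ge-\tau\}.$$
Indeed $B_i$ vanishes at $\tau$ when $-(i-1)p\le\tau\le(i+1)p-2$, and the upper bound is automatic because $(i+1)p-2\ge2p-2\ge p-1$.

**Step 2: Case A, $0\le\tau\le p-1$.** Every $i\in I$ counts, so $\mathrm{ord}_\tau R=m$. Since $\tau\le p-1\le2p-2$, every $j$ counts in $\Pi$, so $\mathrm{ord}_\tau\Pi=m-1$. In $f_\mu$ the first three brackets are $0$. The binomial contributes $1$. So, if $T_\mu\ne0$,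
$$\mathrm{ord}_\tau T_\mu=m+[\mu_2\le p-2-\tau]\ \ge\ m=\mathrm{ord}_\tau R. \tag{8}$$

**Step 3: Case B, $-rp\le\tau\le-(r-1)p-1$ with $1\le r\le m$.** These intervals cover $-mp\le\tau\le-1$.

*Order of $R$.* Here $(r-1)p+1\le-\tau\le rp$, so $(i-1)p\ge-\tau$ means $i\ge r+1$. In $I$ this leaves $i=r+1,\dots,m-1$ and $i=m+1$, so $\mathrm{ord}_\tau R=\max(m-1-r,0)+1=\max(m-r,1)$.

*Order of $\Pi$ and of the numerator of $f_\mu$.* Since $\tau<0\le jp-2$ for $j\ge2$, $\mathrm{ord}_\tau\Pi$ counts the $j\in\{2,\dots,m\}$ with $j\ge r$.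

* If $r\ge2$, then $\mathrm{ord}_\tau\Pi=m-r+1$. Also $\tau\le-p-1$, so the numerator of $f_\mu$ contributes $-2$. The sum is $m-r-1$.
* If $r=1$, then $\mathrm{ord}_\tau\Pi=m-1$. Also $-p\le\tau\le-1$, so the numerator contributes $-1$. The sum is $m-2=m-r-1$.

The binomial contributes $[|\mu|\ge-\tau-1]$. So in both situations, if $T_\mu\ne0$,
$$\mathrm{ord}_\tau T_\mu=m-r-1+[\mu_1\le-\tau-2]+[|\mu|\ge-\tau-1]+[\mu_2\le p-2-\tau]. \tag{9}$$

*One of the first two brackets is always $1$.* Either $\mu_1\le-\tau-2$, or $|\mu|\ge\mu_1\ge-\tau-1$. Hence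
$$\mathrm{ord}_\tau T_\mu\ \ge\ m-r+[\mu_2\le p-2-\tau]\ \ge\ m-r. \tag{10}$$
For $r\le m-1$ this is $\ge\mathrm{ord}_\tau R=m-r$. For $r=m$ we need order at least $1$: here $p-2-\tau\ge p-2+(m-1)p+1=mp-1\ge\mu_2$, so the bracket in (10) is $1$ and the order is $\ge1$.

**Conclusion.** (4) holds, so $R\mid P$ by Section 7. Since $\deg P\le D=\deg R$, we have $P=\lambda R$ with a constant $\lambda$.

The bound $\mu_1\le mp-1$ from (7) was essential: it is what makes the case $r=m$ work.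

## 11. The point $\tau_0=-(m-1)p$ and the value of $\lambda$

**Step 1: a root at which a single summand dominates.** The purpose is to show $P\ne0$ and to isolate one term that determines $\lambda$. The bracket $[\mu_2\le p-2-\tau]$ raises the order of a term unless $\mu_2$ is large. We choose $\tau$ so that only the largest possible $\mu_2$ escapes. Let
$$\tau_0=-(m-1)p,\qquad \mu^*=(mp-1,\,mp-1).$$
Then $\mathrm{ord}_{\tau_0}R=1$: for $m=1$, $\tau_0=0$ lies in Case A; for $m\ge2$, it lies in Case B with $r=m-1$, and $\max(m-r,1)=1$.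

We have $p-2-\tau_0=mp-2$. If $T_\mu\ne0$ and $\mu_2\le mp-2$, then $\mathrm{ord}_{\tau_0}T_\mu\ge2$, by (8) for $m=1$ and by (10) with $m-r=1$ for $m\ge2$. Since $\mu_2\le\mu_1\le mp-1$, the only other partition is $\mu^*$. Its order is exactly $1$:

* for $m=1$, (8) gives $1+0$;
* for $m\ge2$, (9) gives $m-r-1=0$ plus brackets $0,1,0$: $mp-1\le(m-1)p-2$ is false, $2mp-2\ge(m-1)p-1$ is true, and $mp-1\le mp-2$ is false.

Moreover $T_{\mu^*}\ne0$, because $c_{\mu^*}=b_{\mu^*}P_{\mu^*}(1,1)=b_{\mu^*}>0$ and $\kappa_{\mu^*}\ne0$. So $P$ has a zero of order exactly $1$ at $\tau_0$. In particular $P\neq0$, hence $\lambda\ne0$, and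
$$\lambda=\lim_{t\to\tau_0}\frac{T_{\mu^*}(t)}{R(t)}. \tag{11}$$
This already answers the question of Section 4.

*Example.* In (1) we have $\tau_0=0$, and the three summands vanish at $0$ to orders $2,2,1$. So $\lambda=\lim_{t\to0}16\binom{3-t}7/\binom{t+2}7$. Step 3 below gives $16\cdot\frac34=12$.

**Step 2: simplifying $T_{\mu^*}$.** The purpose is to cancel most of $R$ in (11). With $\mu_1=\mu_2=mp-1$, the denominator of $f_{\mu^*}$ is $\Gamma(t+1+mp)\,\Gamma(t+1+(m-1)p)$. It cancels the factors $j=m$ and $j=m-1$ of the full numerator $\prod_{j=0}^m\Gamma(t+1+jp)$ of $\Pi f_{\mu^*}$, so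
$$\Pi f_{\mu^*}=\frac{\prod_{j=0}^{m-2}\Gamma(t+1+jp)}{\prod_{j=2}^m\Gamma(t+2-jp)}=\prod_{i=1}^{m-1}\frac{\Gamma(t+1+(i-1)p)}{\Gamma(t+2-(i+1)p)}=\prod_{i=1}^{m-1}(2ip-1)!\binom{t+(i-1)p}{2ip-1}.$$
For the last equality, the $i$-th ratio is a product of $2ip-1$ consecutive factors with top factor $t+(i-1)p$.

Put $L=2(m+1)p-1$. Then $2p+1+|\mu^*|=2p+1+2mp-2=L$. As $L$ is odd and $L-2p=2mp-1$, reflection gives $\binom{2p-1-t}{L}=-\binom{t+2mp-1}{L}$. Since $R=\binom{t+mp}{L}\prod_{i=1}^{m-1}B_i$,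
$$\lambda=c_{\mu^*}\kappa_{\mu^*}\prod_{i=1}^{m-1}(2ip-1)!\cdot\Big(-\lim_{t\to\tau_0}\frac{\binom{t+2mp-1}L}{\binom{t+mp}L}\Big).$$

**Step 3: the remaining limit.** At $t=\tau_0$ the upper entries are $s_1=(m+1)p-1$ and $s_2=p$. Both lie in $\{0,\dots,L-1\}$, so both binomials have simple zeros and the limit is the ratio of derivatives. For an integer $0\le s\le L-1$, differentiating $\frac1{L!}\prod_{j=0}^{L-1}(x-j)$ at $s$ leaves the product over $j\ne s$:
$$\frac{d}{dx}\binom xL\Big|_{x=s}=(-1)^{L-1-s}\frac{s!\,(L-1-s)!}{L!}.$$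
Here $L-1-s_1=(m+1)p-1$, $L-1-s_2=(2m+1)p-2$, and the signs combine to $(-1)^{s_1-s_2}=(-1)^{mp-1}$. Therefore
$$-\lim_{t\to\tau_0}\frac{\binom{t+2mp-1}L}{\binom{t+mp}L}=(-1)^{mp}\frac{((m+1)p-1)!^2}{p!\,((2m+1)p-2)!}.$$

**Step 4: the constants $c_{\mu^*}$, $v_{\mu^*}$, $d_i$.** Let $M=mp-1$.

* In the diagram of $(M,M)$ the boxes of the first row have leg $1$, those of the second row leg $0$, and the arms run over $0,\dots,M-1$ in each. So
$$c_{\mu^*}=b_{(M,M)}=\prod_{a=0}^{M-1}\frac{(a+2p)(a+p)}{(a+p+1)(a+1)}=\frac{((m+2)p-2)!}{(2p-1)!}\cdot\frac{p}{(m+1)p-1}\cdot\frac1{(mp-1)!},$$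
since $\prod_{a=0}^{M-1}\frac{a+p}{a+p+1}=\frac p{M+p}$ and $\prod_{a=0}^{M-1}(a+2p)=\frac{(M+2p-1)!}{(2p-1)!}$.
* In $v_{\mu^*}$ the pair $(1,2)$ gives $\frac{\Gamma(2p)}{\Gamma(p)}$. The pairs $(1,j)$, $3\le j\le m+1$, give $\prod_j\frac{\Gamma(M+pj)}{\Gamma(M+p(j-1))}=\frac{\Gamma(M+p(m+1))}{\Gamma(M+2p)}$. The pairs $(2,j)$ give $\prod_j\frac{\Gamma(M+p(j-1))}{\Gamma(M+p(j-2))}=\frac{\Gamma(M+pm)}{\Gamma(M+p)}$. For fixed $i\ge3$ the pairs $(i,j)$, $i<j\le m+1$, telescope to $\frac{\Gamma(p(m+2-i))}{\Gamma(p)}$. Hence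
$$v_{\mu^*}=\frac{(2p-1)!}{(p-1)!}\cdot\frac{((2m+1)p-2)!}{((m+2)p-2)!}\cdot\frac{(2mp-2)!}{((m+1)p-2)!}\prod_{j=1}^{m-1}\frac{(jp-1)!}{(p-1)!}.$$
* $d_1=0$, $d_2=p$, and $d_i=(m-1+i)p-1$ for $3\le i\le m+1$, so $\prod d_i!=p!\prod_{k=m+2}^{2m}(kp-1)!$.

**Step 5: multiplication.** First,
$$c_{\mu^*}v_{\mu^*}=\frac{p\,((2m+1)p-2)!\,(2mp-2)!}{(p-1)!\,((m+1)p-1)!\,(mp-1)!}\prod_{j=1}^{m-1}\frac{(jp-1)!}{(p-1)!},$$
using $((m+1)p-1)\cdot((m+1)p-2)!=((m+1)p-1)!$. Multiplying by the value from Step 3 and by the factor $\frac1{p!}$ from $\prod d_i!$, and using $\frac{p}{(p-1)!\,p!^2}=\frac1{p!\,(p-1)!^2}$, we get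
$$\frac{(2mp-2)!\,((m+1)p-1)!}{p!\,((p-1)!)^2\,(mp-1)!}\prod_{j=1}^{m-1}\frac{(jp-1)!}{(p-1)!}$$
up to sign. The factors still to be included are $(m+1)!$, $\prod_{i=1}^{m-1}(2ip-1)!$, $1/\prod_{k=m+2}^{2m}(kp-1)!$, and the sign $(-1)^{pm(m+1)/2+mp}=(-1)^{pm(m+3)/2}$. Together they give the formula of Theorem 1. $\blacksquare$

*Check.* For $(p,m)=(1,2)$ the formula gives $(-1)^5\cdot\frac{3!\,2!\,2!}{1!\cdot1\cdot1!}\cdot\frac{1}{3!}=-4$. For $(2,1)$ it gives $\frac{2!\,2!\,3!}{2!\cdot1\cdot1!}=12$, and for $(1,1)$ it gives $2$. These agree with Section 5.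

## 12. Other exponents of $x_0$

The proof used little about the powers of $x_0$ and $1+x_0$, and following it with a further parameter $q$ gives the following.

**Theorem 2.** Let $p,m,q\ge1$ be integers, and let $P_q(t)$ be the residue of Section 4 with $\frac{(1+x_0)^{2p-1-t}}{x_0^{2+2p}}$ replaced by $\frac{(1+x_0)^{2p-2+q-t}}{x_0^{2q+2p}}$. Then $P_q(t)=R(t)\,h_q\big((t-p+1)^2\big)$ with $h_q$ a nonzero polynomial of degree $\le q-1$. For $q=1$ this is the identity $P=\lambda_{p,m}R$, with $h_1=\lambda_{p,m}$.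

*Example.* Let $p=m=1$. As in Section 5 only $-2x_1x_2$ contributes, and $P_q=-2\binom{q-t}{2q+1}$. For $q=2$ this is $\frac1{60}(t^2-4)(t^3-t)$. With $R=\binom{t+1}3=\frac{t^3-t}6$ we get $h_2(w)=\frac{w-4}{10}$, where $w=t^2$.

*Proof.* **Step 1: degree.** This bounds the size of the quotient. In the count of Section 6 the total degree of the fixed factors drops by $2q-2$, so $\deg P_q\le D+2q-2$.

**Step 2: symmetry.** This again lets us look only at $\tau\le p-1$. In Section 7 only the exponent of $1+y_0$ changes, to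
$$-(2p-2+q-t)-2+(2q+2p)=q+t=2p-2+q-(2p-2-t),$$
and the sign from $x_0^{-2q-2p}$ is again an even power. So $P_q(2p-2-t)=(-1)^mP_q(t)$.

**Step 3: divisibility.** This shows $R\mid P_q$. In (5) we now take the coefficient of $x_0^{2q+2p-1}$, so the binomial becomes $\binom{2p-2+q-t}{2p+2q-1+|\mu|}$, whose order at $\tau$ is $[-q-|\mu|\le\tau\le2p-2+q]$. The $K_\mu$ are unchanged, so the sum still runs over $\mu_1\le mp-1$. In Case A the bracket is $1$, because $0\le\tau\le p-1\le2p-2+q$, so (8) holds. In Case B it equals $[|\mu|\ge-\tau-q]$, which replaces the second bracket of (9). If $\mu_1\le-\tau-2$ fails, then $|\mu|\ge\mu_1\ge-\tau-1\ge-\tau-q$ because $q\ge1$. So one of the two brackets is still $1$, and (10) and the case $r=m$ hold as before. Hence $R\mid P_q$.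

**Step 4: $P_q\ne0$.** At $\tau_0$ the terms with $\mu_2\le mp-2$ have order $\ge2$ by (8) and (10), as before. The term of $\mu^*$ is nonzero and has order exactly $1$: for $m=1$ by (8), and for $m\ge2$ because the brackets are $0,1,0$, the middle one since $2mp-2\ge(m-1)p-q$. So $P_q$ has a simple zero at $\tau_0$ and is not zero.

**Step 5: the quotient.** This identifies its shape. Each $B_i$ has odd degree $2ip-1$ and simple zeros symmetric about $p-1$, so it is odd about $p-1$. As $R$ is a product of $m$ of them, $R(2p-2-t)=(-1)^mR(t)$. By Step 2 the polynomial $P_q/R$ is invariant under $t\mapsto2p-2-t$, that is, it is an even polynomial in $t-p+1$. By Step 1 its degree is at most $2q-2$. Therefore $P_q/R=h_q\big((t-p+1)^2\big)$ with $\deg h_q\le q-1$, and $h_q\ne0$ by Step 4. $\blacksquare$
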